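\title{Explicit exponentially localized ground states of the stationary Davey--Stewartson I equation with trivial boundary conditions}

\begin{abstract}
We consider the stationary Davey--Stewartson I equation in characteristic coordinates, with no boundary functions added to the nonlocal terms. For every frequency $\omega>0$ we construct explicit, strictly positive solutions that decay exponentially in all directions together with all their derivatives. An ansatz modeled on the dromion reduces the equation to two copies of the ordinary differential equation $p''+\frac14p^5=\kappa^2p$. We then prove a sharp inequality for the quartic interaction term and determine its cases of equality. It follows that every exponentially localized solution has mass at least $4\sqrt3\,\pi$, and that this value is attained exactly by the explicit family, up to translation and a constant phase.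
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The equation}
Let $\omega>0$. The stationary Davey--Stewartson I (DS~I) equation in characteristic coordinates $(\xi,\eta)\in\mathbb R^2$ is
\begin{equation}\label{eq:ds}
-\omega Q+2(\partial_\xi^2+\partial_\eta^2)Q+\Big[\big(\partial_\xi^{-1}\partial_\eta+\partial_\eta^{-1}\partial_\xi\big)|Q|^2\Big]Q=0 ,
\end{equation}
for a function $Q\colon\mathbb R^2\to\mathbb C$. It arises from stationary solutions $\Psi(\xi,\eta,t)=Q(\xi,\eta)e^{i\omega t}$ of DS~I. An antiderivative in $\xi$ is determined only up to a function of $\eta$, so \eqref{eq:ds} has a meaning only after the antiderivatives are fixed; this choice is a boundary condition at infinity. \emph{Trivial boundary conditions} are the symmetric choice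
\begin{equation}\label{eq:anti}
\partial_\xi^{-1}g(\xi,\eta)=\frac12\Big(\int_{-\infty}^{\xi}-\int_{\xi}^{\infty}\Big)g(\xi',\eta)\,d\xi'
=\frac12\int_{\mathbb R}\operatorname{sgn}(\xi-\xi')\,g(\xi',\eta)\,d\xi' ,
\end{equation}
and the same formula with the variables exchanged for $\partial_\eta^{-1}$. \emph{Radiating boundary conditions} add prescribed functions $f(\eta)$ and $f(\xi)$ to the two antiderivatives. Unless we say otherwise, \eqref{eq:ds} is understood with trivial boundary conditions.

\begin{definition}\label{def:loc}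
An \emph{exponentially localized solution} of \eqref{eq:ds} is a function $Q\in C^\infty(\mathbb R^2)$, $Q\not\equiv0$, such that
\begin{itemize}
\item[(i)] there is $c>0$ such that for every multi-index $\alpha$ there is $C_\alpha$ with $|\partial^\alpha Q(\xi,\eta)|\le C_\alpha e^{-c\sqrt{\xi^2+\eta^2}}$ on $\mathbb R^2$;
\item[(ii)] equation \eqref{eq:ds} holds at every point, with the antiderivatives \eqref{eq:anti}.
\end{itemize}
\end{definition}

The question, which comes from \cite{FKMS}, is whether such solutions exist. We show that they do, write them down, and identify them as the solutions of least mass.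

For $Q$ in the Schwartz class $\mathcal S(\mathbb R^2)$ of smooth complex-valued functions all of whose derivatives decay faster than any power, put $u=|Q|^2$ and
\[
A=\partial_\xi^{-1}\partial_\eta u,\qquad B=\partial_\eta^{-1}\partial_\xi u,\qquad
m(\eta)=\int u\,d\xi,\qquad n(\xi)=\int u\,d\eta ,
\]
\[
M=\iint u,\quad X=\iint|Q_\xi|^2,\quad Y=\iint|Q_\eta|^2,\quad W_1=\iint Au,\quad W_2=\iint Bu .
\]
Integrals without limits extend over $\mathbb R$ or $\mathbb R^2$. We call $M$ the mass and $m,n$ the marginals. Equation \eqref{eq:ds} reads $-\omega Q+2\Delta Q+(A+B)Q=0$. The potentials $A,B$ are real and smooth, they are bounded because $|A(\xi,\eta)|\le\frac12\int|u_\eta(\xi',\eta)|\,d\xi'$, and by \eqref{eq:anti}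
\begin{equation}\label{eq:AB}
A_\xi=u_\eta,\quad \lim_{\xi\to\pm\infty}A=\pm\tfrac12m'(\eta),\qquad
B_\eta=u_\xi,\quad \lim_{\eta\to\pm\infty}B=\pm\tfrac12n'(\xi).
\end{equation}

The equation is invariant under translations, under multiplication by a constant phase, and under the exchange $\xi\leftrightarrow\eta$, which exchanges $A,X,W_1,n$ with $B,Y,W_2,m$ in the sense that $A\leftrightarrow B$, $X\leftrightarrow Y$, $W_1\leftrightarrow W_2$, $m\leftrightarrow n$. If $Q$ solves \eqref{eq:ds} for $\omega=1$, then $Q_\omega(\xi,\eta)=\sqrt\omega\,Q(\sqrt\omega\,\xi,\sqrt\omega\,\eta)$ solves it for $\omega$, since every term acquires the factor $\omega^{3/2}$. This scaling preserves the mass, which is therefore the natural measure of the size of a solution. Existence does not depend on the normalization of the nonlinear term: replacing $|Q|^2$ by $c|Q|^2$ with $c>0$ rescales $Q$ by $c^{-1/2}$, and the reflection $\xi\mapsto-\xi$ replaces $A,B$ by $-A(-\xi,\eta),-B(-\xi,\eta)$, so that it reverses the sign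 of the nonlinearity.

\subsection{Why the answer is not evident}\label{sec:why}
Equation \eqref{eq:ds} looks like a cubic Schr\"odinger equation, but three features separate it from one.

First, by \eqref{eq:AB} the potential $A+B$ does not tend to zero along lines parallel to the axes, however fast $Q$ decays.

Second, the nonlinearity has no sign. For $u=g(\xi+\eta)$ with $g\in\mathcal S(\mathbb R)$ one has $A=B=u$, and for $u=g(\xi-\eta)$ one has $A=B=-u$: the term attracts on structures stretched along the antidiagonal and repels on structures stretched along the diagonal. A solution must have $W_1>0$ (Proposition~\ref{prop:ident}). The reflection in $\xi$ or in $\eta$ changes the sign of $W_1$, so $W_1=0$ when $|Q|$ is even in either variable, in particular when it is radial. Also $W_1=0$ when $u=a(\xi)b(\eta)$, because then $Au$ is a function of $\xi$ times $bb'$ and $\int bb'\,d\eta=0$. The usual candidates are thus excluded.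

Third, the explicit exponentially decaying solution that forms the background of the question, the dromion
\begin{equation}\label{eq:dromion}
\tilde Q=\frac{1}{4\cosh(\xi/2)\cosh(\eta/2)+e^{(\xi+\eta)/2}},
\end{equation}
belongs to radiating boundary conditions. In Section~\ref{sec:dromion} we compute its boundary function and find it positive, so that the dromion sits in an attracting potential supplied from infinity. One could guess that localization is impossible without this help. The guess is wrong: a solution of sufficient mass creates the confining potential itself.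

\subsection{Results}
Let $E=e^{\sqrt3\,\pi}$. For $\kappa>0$ put
\begin{equation}\label{eq:theta}
\theta_\kappa(x)=2\sqrt3\,\arctan e^{2\kappa x},\qquad p_\kappa(x)=\sqrt{\theta_\kappa'(x)}=\big(2\sqrt3\,\kappa\operatorname{sech}(2\kappa x)\big)^{1/2},
\end{equation}
so that $\theta_\kappa$ increases from $0$ to $\sqrt3\,\pi$, and for $\kappa_1,\kappa_2>0$ put
\begin{equation}\label{eq:Q}
Q_{\kappa_1,\kappa_2}(\xi,\eta)=\frac{2\sqrt{E-1}\;p_{\kappa_1}(\xi)\,p_{\kappa_2}(\eta)\;e^{(\theta_{\kappa_1}(\xi)+\theta_{\kappa_2}(\eta))/2}}{(E-1)+\big(e^{\theta_{\kappa_1}(\xi)}-1\big)\big(e^{\theta_{\kappa_2}(\eta)}-1\big)} .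
\end{equation}

\begin{theorem}[Existence]\label{thm:exist}
If $\kappa_1^2+\kappa_2^2=\omega/2$, then $Q_{\kappa_1,\kappa_2}>0$ is an exponentially localized solution of \eqref{eq:ds}. Its mass is $4\sqrt3\,\pi$.
\end{theorem}

For $\omega=1$ one may take $\kappa_1=\kappa_2=\frac12$; with $\theta(x)=2\sqrt3\arctan e^x$ this gives
\[
Q(\xi,\eta)=\frac{2\sqrt3\,\sqrt{E-1}\;e^{(\theta(\xi)+\theta(\eta))/2}}{\sqrt{\cosh\xi\cosh\eta}\,\big[E-1+(e^{\theta(\xi)}-1)(e^{\theta(\eta)}-1)\big]} .
\]

\begin{theorem}[Sharp inequality]\label{thm:ineq}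
For all $Q\in\mathcal S(\mathbb R^2)$,
\begin{equation}\label{eq:single}
W_1\le\frac{MY}{\sqrt3\,\pi},\qquad W_2\le\frac{MX}{\sqrt3\,\pi},
\end{equation}
and hence
\begin{equation}\label{eq:sum}
W_1+W_2\le\frac1{\sqrt3\,\pi}\|Q\|_2^2\,\|\nabla Q\|_2^2 .
\end{equation}
The constants are sharp. For $Q\not\equiv0$, equality holds in \eqref{eq:sum} if and only if $Q(\xi,\eta)=c\,Q_{\kappa_1,\kappa_2}(\xi-\xi_0,\eta-\eta_0)$ for some $c\in\mathbb C\setminus\{0\}$, $\kappa_1,\kappa_2>0$, $\xi_0,\eta_0\in\mathbb R$.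
\end{theorem}

\begin{theorem}[Least mass]\label{thm:mass}
Every exponentially localized solution of \eqref{eq:ds} satisfies $W_1=4Y$, $W_2=4X$, $2\|\nabla Q\|_2^2=\omega M$ and
\[
\iint|Q|^2\ge4\sqrt3\,\pi .
\]
Equality holds if and only if $Q(\xi,\eta)=e^{i\gamma}Q_{\kappa_1,\kappa_2}(\xi-\xi_0,\eta-\eta_0)$ with $\kappa_1^2+\kappa_2^2=\omega/2$ and $\gamma,\xi_0,\eta_0\in\mathbb R$.
\end{theorem}

We do not decide whether there are further solutions, of mass greater than $4\sqrt3\,\pi$.

For each $\omega$ the minimizers form a curve of different shapes. The reason is that each inequality in \eqref{eq:single} is invariant under separate dilations of the variables: if $Q$ is replaced by $Q(a\xi,b\eta)$ with $a,b>0$, then $W_1$ and $MY$ are both multiplied by $a^{-2}$, and $W_2$ and $MX$ by $b^{-2}$. The family \eqref{eq:Q} is one orbit, $Q_{\kappa_1,\kappa_2}(\xi,\eta)=\sqrt{\kappa_1\kappa_2}\,Q_{1,1}(\kappa_1\xi,\kappa_2\eta)$.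

Section~\ref{sec:exist} proves Theorem~\ref{thm:exist}. Section~\ref{sec:ident} derives the integral identities, Section~\ref{sec:oned} a one-dimensional inequality, Section~\ref{sec:ineq} proves Theorem~\ref{thm:ineq}, and Section~\ref{sec:mass} completes Theorem~\ref{thm:mass}.

\section{Separation of variables and the explicit solutions}\label{sec:exist}

\subsection{The dromion by hand}\label{sec:dromion}
The mechanism is visible on \eqref{eq:dromion}. Since $4\cosh(\xi/2)\cosh(\eta/2)=e^{-(\xi+\eta)/2}(1+e^\xi)(1+e^\eta)$,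
\[
Q_0:=2\tilde Q=\frac{2e^{(\xi+\eta)/2}}{D_0},\qquad D_0=1+e^\xi+e^\eta+2e^{\xi+\eta}.
\]
The factor $2$ is the amplitude that fits the normalization of \eqref{eq:ds}. Two computations are needed. With $a=e^\xi$, $b=e^\eta$,
\[
D_0\,\partial_\xi\partial_\eta D_0-\partial_\xi D_0\,\partial_\eta D_0=ab\big[2(1+a+b+2ab)-(1+2b)(1+2a)\big]=ab,
\]
so $u=Q_0^2=4\,\partial_\xi\partial_\eta\log D_0$. Thus $4\partial_\eta^2\log D_0$ is an antiderivative in $\xi$ of $u_\eta$, and $4\partial_\xi^2\log D_0$ is an antiderivative in $\eta$ of $u_\xi$. Next, $\partial_\xi^2D_0=\partial_\xi D_0$, and therefore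
\[
\frac{\partial_\xi^2Q_0}{Q_0}=\frac14-\frac{\partial_\xi D_0}{D_0}-\frac{\partial_\xi^2D_0}{D_0}+\frac{2(\partial_\xi D_0)^2}{D_0^2}=\frac14-2\,\partial_\xi^2\log D_0 .
\]
Adding the same formula in $\eta$ gives $-Q_0+2\Delta Q_0+4(\Delta\log D_0)Q_0=0$. All genuinely two-dimensional terms have canceled. But the antiderivatives are not the symmetric ones. We have $4\partial_\eta^2\log D_0=4b(1+a)(1+2a)/D_0^2$, with limits $4b/(1+b)^2$ as $\xi\to-\infty$ and $8b/(1+2b)^2$ as $\xi\to+\infty$. The symmetric antiderivative is obtained by subtracting the mean of the two limits, so $4\partial_\eta^2\log D_0=A+f(\eta)$ with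
\[
f(x)=\frac{2e^x}{(1+e^x)^2}+\frac{4e^x}{(1+2e^x)^2}>0,
\]
and $Q_0$ solves $-Q_0+2\Delta Q_0+\big(A+f(\eta)+B+f(\xi)\big)Q_0=0$.

The cancellation used only that $D_0$ is affine in a function of $\xi$ and affine in a function of $\eta$, and that the square of the numerator is the product of the derivatives of these two functions. What is left after the cancellation is a function of $\xi$ plus a function of $\eta$. So we replace $e^\xi$ and $e^\eta$ by free functions and use them to make the remainder vanish.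

\subsection{The ansatz}
For $Q\in\mathcal S(\mathbb R^2)$ let $\Phi(\xi,\eta)=\int_{-\infty}^\xi\int_{-\infty}^\eta u\,d\eta'\,d\xi'$. Then $\Phi_{\eta\eta}=\int_{-\infty}^\xi u_\eta\,d\xi'$ is the antiderivative of $u_\eta$ that vanishes at $\xi=-\infty$, and $\Phi_{\xi\xi}$ is the antiderivative of $u_\xi$ that vanishes at $\eta=-\infty$. Comparison with \eqref{eq:AB} gives
\begin{equation}\label{eq:Phi}
A=\Phi_{\eta\eta}-\tfrac12m'(\eta),\qquad B=\Phi_{\xi\xi}-\tfrac12n'(\xi).
\end{equation}
We try $\Phi=4\log\big(1+U(\xi)V(\eta)\big)$ with $U,V$ increasing from $0$ to finite limits $U_\infty,V_\infty$; for the dromion, $D_0/\big((1+e^\xi)(1+e^\eta)\big)$ has this form with $U=e^\xi/(1+e^\xi)$, $V=e^\eta/(1+e^\eta)$. Since the marginals enter \eqref{eq:Phi}, they are the better unknowns. The functions $\theta_1=\log(1+UV_\infty)=\frac14\Phi(\xi,\infty)$ and $\theta_2=\log(1+U_\infty V)=\frac14\Phi(\infty,\eta)$ are quarter antiderivatives of $n$ and $m$. Both increase from $0$ to $L=\log(1+U_\infty V_\infty)$,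 and $UV=(e^{\theta_1}-1)(e^{\theta_2}-1)/(e^L-1)$. This is the origin of the denominator in \eqref{eq:Q}.

\begin{proposition}\label{prop:reduce}
Let $L>0$, and let $p_1,p_2$ be positive smooth functions on $\mathbb R$ with $\int p_1^2=\int p_2^2=L$ and $|p_j^{(k)}(x)|\le C_ke^{-c|x|}$ for some $c>0$ and all $k\ge0$. Put $\theta_j(x)=\int_{-\infty}^xp_j^2$, $F=e^{\theta_1(\xi)}$, $G=e^{\theta_2(\eta)}$, $\phi=p_1e^{\theta_1/2}$, $\chi=p_2e^{\theta_2/2}$, and
\[
Q=\frac{2\sqrt{e^L-1}\,\phi(\xi)\chi(\eta)}{D},\qquad D=(e^L-1)+(F-1)(G-1).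
\]
Then $Q>0$ satisfies condition (i) of Definition~\ref{def:loc}, its mass is $4L$, and
\begin{equation}\label{eq:reduce}
2\Delta Q+(A+B)Q=2\big(\nu_1(\xi)+\nu_2(\eta)\big)Q,\qquad \nu_j=\frac{p_j''}{p_j}+\frac{p_j^4}{4}.
\end{equation}
\end{proposition}

\begin{proof}
\emph{Decay.} We have $0<\theta_j<L$, and $\theta_j'=p_j^2$ has bounded derivatives of all orders. Hence $F$, $G$, $D$, $e^{\theta_j/2}$ have bounded derivatives of all orders. Since $F,G>1$, we have $D\ge e^L-1>0$; a derivative of $1/D$ is a polynomial in $1/D$ and derivatives of $D$, so it is bounded too. By the product rule all derivatives of $\phi$ are $O(e^{-c|\xi|})$, those of $\chi$ are $O(e^{-c|\eta|})$, and $|\partial^\alpha Q|\le C_\alpha e^{-c(|\xi|+|\eta|)}\le C_\alpha e^{-c\sqrt{\xi^2+\eta^2}}$.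

\emph{Nonlocal terms.} Note that $F'=\phi^2$ and $G'=\chi^2$. From $D_\xi=(G-1)F'$, $D_\eta=(F-1)G'$, $D_{\xi\eta}=F'G'$ we get
\[
4\,\partial_\xi\partial_\eta\log D=4\,\frac{DD_{\xi\eta}-D_\xi D_\eta}{D^2}=4F'G'\,\frac{D-(F-1)(G-1)}{D^2}=\frac{4(e^L-1)\phi^2\chi^2}{D^2}=u .
\]
Integrate this over a rectangle with upper right corner $(\xi,\eta)$ and let the other sides go to $-\infty$. At the three other corners $F\to1$ or $G\to1$, so $D\to e^L-1$ there, and $\Phi=4\log D-4\log(e^L-1)$. As $\xi\to+\infty$, $F\to e^L$ and $D\to(e^L-1)G$, so $\int_{-\infty}^\eta m=4\theta_2(\eta)$. Hence $m=4\theta_2'$ and $M=4L$. As $\eta\to+\infty$, $D\to(e^L-1)F$, which gives $n=4\theta_1'$. By \eqref{eq:Phi},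
\begin{equation}\label{eq:ABD}
A=4\,\partial_\eta^2\log D-2\theta_2''(\eta),\qquad B=4\,\partial_\xi^2\log D-2\theta_1''(\xi).
\end{equation}

\emph{Laplacian.} From $D_\xi=(G-1)\phi^2$ we get $D_{\xi\xi}=2(\phi'/\phi)D_\xi$. Therefore
\[
\frac{Q_{\xi\xi}}Q=\frac{\phi''}\phi-2\frac{\phi'}\phi\frac{D_\xi}D-\frac{D_{\xi\xi}}D+\frac{2D_\xi^2}{D^2}
=\frac{\phi''}\phi-2\Big(\frac{D_{\xi\xi}}D-\frac{D_\xi^2}{D^2}\Big)=\frac{\phi''}\phi-2\,\partial_\xi^2\log D ,
\]
and, as $D_\eta=(F-1)\chi^2$, also $Q_{\eta\eta}/Q=\chi''/\chi-2\partial_\eta^2\log D$. With \eqref{eq:ABD} the terms containing $\log D$ cancel: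
\begin{equation}\label{eq:cancel}
\frac{2\Delta Q}Q+A+B=2\Big(\frac{\phi''}\phi-\theta_1''\Big)+2\Big(\frac{\chi''}\chi-\theta_2''\Big).
\end{equation}
Finally, let $(p,\theta)$ be either pair $(p_j,\theta_j)$. From $\theta'=p^2$,
\[
(pe^{\theta/2})'=\big(p'+\tfrac12p^3\big)e^{\theta/2},\qquad (pe^{\theta/2})''=\big(p''+2p^2p'+\tfrac14p^5\big)e^{\theta/2}.
\]
Dividing by $pe^{\theta/2}$ and subtracting $\theta''=2pp'$ leaves $p''/p+p^4/4$.
\end{proof}

\subsection{The quintic equation}
By \eqref{eq:reduce}, the ansatz solves \eqref{eq:ds} exactly when $\nu_1(\xi)+\nu_2(\eta)=\omega/2$, that is, when $\nu_1,\nu_2$ are constants with sum $\omega/2$. There is also the constraint $\int p_1^2=\int p_2^2$. It costs nothing, because all decaying solutions of the resulting equation have the same $L^2$ norm.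

\begin{lemma}\label{lem:quintic}
Let $\nu\in\mathbb R$. A positive smooth function $p$ with $p,p'\to0$ at $\pm\infty$ solves $p''+\frac14p^5=\nu p$ if and only if $\nu=\kappa^2$ and $p=p_\kappa(\,\cdot-x_0)$ for some $\kappa>0$, $x_0\in\mathbb R$. Moreover $\int p_\kappa^2=\sqrt3\,\pi$, and $p_\kappa^{(k)}=O(e^{-\kappa|x|})$ for every $k\ge0$.
\end{lemma}

\begin{proof}
Let $p=p_\kappa$. Then $p'/p=-\kappa\tanh(2\kappa x)$, so
\[
\frac{p''}p=\Big(\frac{p'}p\Big)'+\Big(\frac{p'}p\Big)^2=-2\kappa^2\operatorname{sech}^2(2\kappa x)+\kappa^2\tanh^2(2\kappa x)=\kappa^2-3\kappa^2\operatorname{sech}^2(2\kappa x),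
\]
while $p^4/4=3\kappa^2\operatorname{sech}^2(2\kappa x)$. The sum is $\kappa^2$. The integral is $\theta_\kappa(\infty)-\theta_\kappa(-\infty)=\sqrt3\,\pi$. Since $\tanh'=1-\tanh^2$, induction gives $p^{(k)}=p\,P_k(\tanh(2\kappa x))$ with polynomials $P_k$, and $\operatorname{sech}y\le2e^{-|y|}$ gives the decay.

Conversely, multiply the equation by $2p'$ and integrate from $-\infty$: $p'^2=\nu p^2-\frac1{12}p^6$. Hence $\nu>0$; write $\nu=\kappa^2$. For $v=p^{-2}$,
\[
v''=-\frac{2p''}{p^3}+\frac{6p'^2}{p^4}=\Big(-2\kappa^2v+\frac{p^2}2\Big)+\Big(6\kappa^2v-\frac{p^2}2\Big)=4\kappa^2v,\qquad v'^2=\frac{4p'^2}{p^6}=4\kappa^2v^2-\frac13 .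
\]
As $v\to+\infty$ at both ends, the first relation gives $v=v_0\cosh(2\kappa(x-x_0))$ with $v_0>0$, and the second gives $4\kappa^2v_0^2=\frac13$, so $1/v_0=2\sqrt3\,\kappa$.
\end{proof}

Thus the ansatz forces $L=\sqrt3\,\pi$, and this explains the constant $E$.

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Apply Proposition~\ref{prop:reduce} with $p_j=p_{\kappa_j}$, $L=\sqrt3\,\pi$, $c=\min(\kappa_1,\kappa_2)$; the hypotheses hold by Lemma~\ref{lem:quintic}. Then $\theta_j=\theta_{\kappa_j}$, $e^L=E$ and $Q=Q_{\kappa_1,\kappa_2}$. Condition (i) holds, $M=4\sqrt3\,\pi$, and $\nu_j=\kappa_j^2$, so the left side of \eqref{eq:ds} is $(-\omega+2\kappa_1^2+2\kappa_2^2)Q=0$.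
\end{proof}

\begin{remark}[The role of the symmetric antiderivative]\label{rem:onesided}
The terms $-2\theta_j''$ in \eqref{eq:ABD} come from \eqref{eq:anti}. With the one-sided antiderivatives $\int_{-\infty}^\xi$, $\int_{-\infty}^\eta$ they are absent, \eqref{eq:cancel} requires $\phi''/\phi$ to be constant, and a positive function with $\phi''=\nu\phi$ cannot decay at both ends. The ansatz then gives no solution.
\end{remark}

\begin{remark}[Shape]\label{rem:shape}
The functions $\psi_j=\theta_{\kappa_j}-\frac{\sqrt3\,\pi}2$ are odd and increasing. Dividing numerator and denominator of \eqref{eq:Q} by $2\sqrt E\,e^{(\psi_1+\psi_2)/2}$ gives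
\[
Q_{\kappa_1,\kappa_2}=\frac{\sqrt{E-1}\;p_{\kappa_1}(\xi)\,p_{\kappa_2}(\eta)}{\sqrt E\cosh\frac{\psi_1(\xi)+\psi_2(\eta)}2-\cosh\frac{\psi_1(\xi)-\psi_2(\eta)}2}.
\]
So $Q=Q_{\kappa_1,\kappa_2}$ satisfies $Q(-\xi,-\eta)=Q(\xi,\eta)$, and $Q(\xi,\eta)<Q(\xi,-\eta)$ when $\xi\eta>0$, because then $|\psi_1+\psi_2|>|\psi_1-\psi_2|$. The solution leans toward the antidiagonal, as Section~\ref{sec:why} suggests.
\end{remark}

\section{Integral identities for solutions}\label{sec:ident}

To turn the two inequalities \eqref{eq:single} into a bound for the mass we need $W_1$ and $W_2$ separately, so we use one identity for each direction. Since $A$ and $B$ do not decay, boundary terms have to be watched; one of them survives until the symmetry of \eqref{eq:anti} removes it.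

\begin{proposition}\label{prop:ident}
Every exponentially localized solution of \eqref{eq:ds} satisfies $X,Y>0$, $W_1=4Y$, $W_2=4X$ and $2(X+Y)=\omega M$.
\end{proposition}

\begin{proof}
If $Y=0$, then $Q$ is independent of $\eta$ and decays, so $Q\equiv0$; the same holds if $X=0$. Multiply \eqref{eq:ds} by $\bar Q_\xi$ and take the real part. Using $2\operatorname{Re}Q\bar Q_\xi=u_\xi$, $2\operatorname{Re}Q_{\xi\xi}\bar Q_\xi=\partial_\xi|Q_\xi|^2$ and $2\operatorname{Re}Q_{\eta\eta}\bar Q_\xi=\partial_\eta(2\operatorname{Re}Q_\eta\bar Q_\xi)-\partial_\xi|Q_\eta|^2$, we obtain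
\[
-\tfrac\omega2u_\xi+\partial_\xi|Q_\xi|^2-\partial_\xi|Q_\eta|^2+\partial_\eta\big(2\operatorname{Re}Q_\eta\bar Q_\xi\big)+\tfrac12(A+B)u_\xi=0 .
\]
Integrate over $\eta$ for fixed $\xi$. The $\partial_\eta$ term drops out. By \eqref{eq:AB},
\[
\int Bu_\xi\,d\eta=\int BB_\eta\,d\eta=\tfrac12\big[B^2\big]_{\eta=-\infty}^{\eta=+\infty}=\tfrac12\big(\tfrac14n'^2-\tfrac14n'^2\big)=0,
\]
\[
\int Au_\xi\,d\eta=\frac d{d\xi}\int Au\,d\eta-\int u_\eta u\,d\eta=\frac d{d\xi}\int Au\,d\eta .
\]
Differentiation under the integral is allowed because $A$ and $A_\xi=u_\eta$ are bounded and $u,u_\xi$ decay rapidly. Hence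
\[
I(\xi)=\int\Big[-\tfrac\omega2u+|Q_\xi|^2-|Q_\eta|^2+\tfrac12Au\Big]d\eta
\]
is constant. It tends to $0$ as $\xi\to\infty$, since $A$ is bounded, so $I\equiv0$. Integrating over $\xi$, and applying the result to $Q(\eta,\xi)$, we get
\begin{equation}\label{eq:two}
-\tfrac\omega2M+X-Y+\tfrac12W_1=0,\qquad-\tfrac\omega2M+Y-X+\tfrac12W_2=0 .
\end{equation}
Multiplying \eqref{eq:ds} by $\bar Q$ and integrating by parts gives $-\omega M-2(X+Y)+W_1+W_2=0$. The sum of the identities \eqref{eq:two} is $W_1+W_2=2\omega M$, so $2(X+Y)=\omega M$. Then \eqref{eq:two} gives $W_1=\omega M-2X+2Y=4Y$ and $W_2=\omega M-2Y+2X=4X$.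
\end{proof}

\section{A one-dimensional inequality}\label{sec:oned}

The estimate of $W_1$ will lead to $\int m^3$, and we need the best bound for it in terms of $M$ and the part of $Y$ that the marginal $m$ sees. For $g=\sqrt m$ the bound reads $\int g^6\le\frac4{\pi^2}(\int g^2)^2\int g'^2$. We state it for $m$, because $\sqrt m$ need not be smooth where $m$ vanishes.

\begin{lemma}\label{lem:oned}
Let $0\le m\in\mathcal S(\mathbb R)$, $m\not\equiv0$, $M=\int m$. Let $r=m'^2/(4m)$ where $m>0$ and $r=0$ where $m=0$, and assume $R=\int r<\infty$. Then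
\[
\int m^3\le\frac{4M^2}{\pi^2}R .
\]
If equality holds, there are $b>0$ and $x_0\in\mathbb R$ with
\[
\int_{-\infty}^xm=\frac{2M}\pi\arctan e^{b(x-x_0)},\qquad m(x)=\frac{Mb}\pi\operatorname{sech}\big(b(x-x_0)\big).
\]
\end{lemma}

To see where $\pi$ comes from, suppose $m>0$ and take the cumulative mass $\tau(x)=\int_{-\infty}^xm\in(0,M)$ as variable, $m=\mu(\tau)$. Then $d\tau=m\,dx$ and $m'=\mu_\tau\mu$, so $4R=\int_0^M\mu_\tau^2\,d\tau$ and $\int m^3=\int_0^M\mu^2\,d\tau$. The claim becomes $\int_0^M\mu_\tau^2\ge(\pi/M)^2\int_0^M\mu^2$ for $\mu$ vanishing at $0$ and $M$, the statement that $(\pi/M)^2$ is the lowest Dirichlet eigenvalue of the interval, with eigenfunction $\sin(\pi\tau/M)$. We prove it by completing the square with the logarithmic derivative $\frac\pi M\cot(\pi\tau/M)$ of this eigenfunction, and we stay in the variable $x$ so that zeros of $m$ do no harm.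

\begin{proof}
The function $\tau$ is continuous and nondecreasing with limits $0$ and $M$, so $\{0<\tau<M\}$ is an open interval $J=(x_-,x_+)$, possibly unbounded. Outside $J$, $\tau$ is constant on each side and $m=0$. On $J$ let $k=\cot(\pi\tau/M)$, so $k'=-\frac\pi M(1+k^2)m$ and $(km^2)'=-\frac\pi M(1+k^2)m^3+2kmm'$. Let $S=\big(m'm^{-1/2}-\frac\pi Mkm^{3/2}\big)^2$ where $m>0$ and $S=0$ where $m=0$. Then on $J$
\begin{equation}\label{eq:square}
S=4r-\frac{\pi^2}{M^2}m^3-\frac\pi M(km^2)' .
\end{equation}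
Indeed, where $m>0$ both sides equal $m'^2/m-\frac{2\pi}Mkmm'+\frac{\pi^2}{M^2}k^2m^3$, and where $m=0$ both sides are $0$.

The product $km^2$ tends to $0$ at both ends of $J$, although $k$ blows up. As $x\downarrow x_-$ we have $m,m'\to0$: for $x_-=-\infty$ because $m\in\mathcal S(\mathbb R)$, and for finite $x_-$ because $m$ vanishes on $(-\infty,x_-]$. Hence $m(x)^2=2\int_{x_-}^xmm'\le2\tau(x)\sup_{(x_-,x)}|m'|=o(\tau(x))$, while $0<k\le M/(\pi\tau)$ for $\tau<M/2$, because $\cot y\le1/y$ on $(0,\pi/2)$. As $x\uparrow x_+$ we have $m(x)^2=-2\int_x^{x_+}mm'=o(M-\tau(x))$ and $|k|=\cot(\pi(M-\tau)/M)\le M/(\pi(M-\tau))$. Integrating \eqref{eq:square} over compact intervals that exhaust $J$ gives $4R-\frac{\pi^2}{M^2}\int m^3=\int_JS\ge0$.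

Suppose equality holds, so $\int_JS=0$. Then $m'=\frac\pi Mkm^2$ on $J$: on the open set $\{m>0\}$ because $S$ is continuous there, and at a zero of $m$ because $m'=0$ at a minimum. Read this as the linear equation $m'=qm$ with the continuous coefficient $q=\frac\pi Mkm$. Its solutions vanish nowhere or identically, and $m\not\equiv0$ on $J$, so $m>0$ on $J$. Let $\vartheta=\pi\tau/M\in(0,\pi)$. Then $(\log m)'=q=\vartheta'\cot\vartheta=(\log\sin\vartheta)'$, so $\vartheta'=\frac\pi Mm=b\sin\vartheta$ with a constant $b>0$. Therefore $(\log\tan\frac\vartheta2)'=\vartheta'/\sin\vartheta=b$, and $\tan\frac\vartheta2=e^{b(x-x_0)}$ on $J$. Since $\vartheta\to0$ at $x_-$ and $\vartheta\to\pi$ at $x_+$, we must have $x_\pm=\pm\infty$. This gives the formula for $\tau$, and $m=\tau'$.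
\end{proof}

\section{The sharp inequality}\label{sec:ineq}

\subsection{Proof of the inequalities}\label{sec:upper}
Let $Q\in\mathcal S(\mathbb R^2)$, $Q\not\equiv0$. By the exchange symmetry it suffices to bound $W_1$. We work on each line $\eta=\text{const}$ and put
\[
y(\eta)=\int|Q_\eta|^2d\xi,\quad w(\eta)=\int Au\,d\xi,\quad s(\xi,\eta)=\int_{-\infty}^\xi u(\xi',\eta)\,d\xi',\quad h=\frac m2-s .
\]
The marginal $m$ lies in $\mathcal S(\mathbb R)$; let $r,R$ be as in Lemma~\ref{lem:oned}. From $m'=2\operatorname{Re}\int\bar QQ_\eta\,d\xi$ and the Cauchy--Schwarz inequality, $m'^2\le4my$. So $r\le y$ and $R\le Y<\infty$.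

The first step moves the antiderivative from $u_\eta$ onto $u$. By Fubini's theorem and $\frac12\int\operatorname{sgn}(\xi-\xi')u(\xi,\eta)\,d\xi=\frac12\big(m-2s(\xi',\eta)\big)=h(\xi',\eta)$,
\[
w=\iint\tfrac12\operatorname{sgn}(\xi-\xi')\,u(\xi,\eta)\,u_\eta(\xi',\eta)\,d\xi\,d\xi'=\int u_\eta h\,d\xi=2\operatorname{Re}\int Q_\eta\,\overline{hQ}\,d\xi .
\]
The gain is that $h$ decreases from $m/2$ to $-m/2$ with $h_\xi=-u$, so its moments against $u$ depend only on $m$:
\begin{equation}\label{eq:moments}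
\int uh\,d\xi=\Big[-\frac{h^2}2\Big]_{\xi=-\infty}^{\xi=+\infty}=0,\qquad\int uh^2\,d\xi=\Big[-\frac{h^3}3\Big]_{\xi=-\infty}^{\xi=+\infty}=\frac{m^3}{12}.
\end{equation}

Applying Cauchy--Schwarz at once gives $w\le2\sqrt{y}\,\sqrt{m^3/12}$, and with Lemma~\ref{lem:oned} and $R\le Y$ this leads to $W_1\le2MY/(\sqrt3\,\pi)$, twice the claimed bound. The loss is visible for $Q=a(\xi)b(\eta)$ with $b>0$: there $r=y$, so $R\le Y$ is an equality, but $W_1=0$. The component of $Q_\eta$ along $Q$ changes the mass $m(\eta)$ of the line without moving mass along it, and it contributes nothing to $w$. The first identity in \eqref{eq:moments}, which is where the symmetry of \eqref{eq:anti} enters, says exactly this: $hQ$ is orthogonal to $Q$. So we remove that component first.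

Let $m(\eta)>0$ and $\beta=m'/(2m)$. Then
\[
\int|Q_\eta-\beta Q|^2d\xi=y-\beta m'+\beta^2m=y-r ,
\]
and by \eqref{eq:moments}
\begin{equation}\label{eq:line}
w=2\operatorname{Re}\int(Q_\eta-\beta Q)\,\overline{hQ}\,d\xi\le2\sqrt{y-r}\,\sqrt{\frac{m^3}{12}}=\frac1{\sqrt3}\,m^{3/2}\sqrt{y-r}.
\end{equation}
If $m(\eta)=0$, then $u(\cdot,\eta)=0$, and $w=0$ equals the last expression. Integrate over $\eta$ and use in turn \eqref{eq:line}, Cauchy--Schwarz, Lemma~\ref{lem:oned}, and $\sqrt{R(Y-R)}\le Y/2$:
\begin{equation}\label{eq:chain}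
W_1\le\frac1{\sqrt3}\int m^{3/2}\sqrt{y-r}\,d\eta\le\frac1{\sqrt3}\Big(\int m^3\Big)^{1/2}\sqrt{Y-R}\le\frac{2M}{\sqrt3\,\pi}\sqrt{R(Y-R)}\le\frac{MY}{\sqrt3\,\pi}.
\end{equation}
This proves \eqref{eq:single}, and \eqref{eq:sum} is the sum. The last step shows the competition: $R$ is the part of $Y$ needed to make $\int m^3$ large, $Y-R$ is the part that moves mass along the lines, and the best split is half and half.

\subsection{The family attains equality}\label{sec:attain}
By Theorem~\ref{thm:exist}, $Q_{\kappa_1,\kappa_2}$ solves \eqref{eq:ds} with $\omega=2(\kappa_1^2+\kappa_2^2)$ and has $M=4\sqrt3\,\pi$. Proposition~\ref{prop:ident} gives $W_1=4Y=MY/(\sqrt3\,\pi)$ and $W_2=4X=MX/(\sqrt3\,\pi)$. Both sides of \eqref{eq:single} are translation invariant and are multiplied by $|c|^4$ when $Q$ is multiplied by $c$. So all functions $cQ_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$ give equality in \eqref{eq:single} and \eqref{eq:sum}, and since $MX,MY>0$ the constants are sharp.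

\subsection{Equality characterizes the family}\label{sec:equal}
Let $Q\in\mathcal S(\mathbb R^2)$, $Q\not\equiv0$, give equality in \eqref{eq:sum}. Then both inequalities \eqref{eq:single} are equalities, and $M,X,Y>0$ as in Proposition~\ref{prop:ident}. Both are needed: equality for $W_1$ alone is preserved by $Q\mapsto e^{i\xi}Q$, which leaves the family.

\emph{Step 1: first-order equations.} All four steps of \eqref{eq:chain} are equalities; we read them from right to left. The fourth gives $R=Y/2$, so $R=Y-R>0$. The third then gives equality in Lemma~\ref{lem:oned}; in particular $m>0$ everywhere, and $r$ is continuous. Recall that for vectors $v_1$ and $v_2\ne0$ of a Hilbert space, $\operatorname{Re}\langle v_1,v_2\rangle=\|v_1\|\|v_2\|$ holds only if $v_1=\lambda v_2$ with $\lambda\ge0$. The second step thus gives $y-r=\frac{\lambda^2}{12}m^3$ with a constant $\lambda\ge0$, almost everywhere and by continuity everywhere. Integrating,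
\[
\frac{\lambda^2}{12}\int m^3=Y-R=R=\frac{\pi^2}{4M^2}\int m^3,\qquad\text{so}\qquad\lambda=\frac{\sqrt3\,\pi}M .
\]
The first step gives equality in \eqref{eq:line} for every $\eta$, since both sides are continuous in $\eta$. As $\int|hQ|^2d\xi=m^3/12>0$, we get $Q_\eta-\beta Q=\lambda_\eta hQ$ on each line, with $\lambda_\eta\ge0$. Comparing norms, $y-r=\lambda_\eta^2m^3/12$, so $\lambda_\eta=\lambda$ and
\begin{equation}\label{eq:ode1}
Q_\eta=\Big(\frac{m'}{2m}+\lambda\Big(\frac m2-s\Big)\Big)Q .
\end{equation}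
The same argument applied to $Q(\eta,\xi)$, which has the same mass, shows that $n$ is extremal in Lemma~\ref{lem:oned} and that, with $\tilde s=\int_{-\infty}^\eta u\,d\eta'$,
\begin{equation}\label{eq:ode2}
Q_\xi=\Big(\frac{n'}{2n}+\lambda\Big(\frac n2-\tilde s\Big)\Big)Q .
\end{equation}
By Lemma~\ref{lem:oned} there are $\kappa_1,\kappa_2>0$ and $\xi_0,\eta_0$ such that
\begin{equation}\label{eq:marg}
\theta_1(\xi):=\lambda\int_{-\infty}^\xi n=\theta_{\kappa_1}(\xi-\xi_0),\qquad\theta_2(\eta):=\lambda\int_{-\infty}^\eta m=\theta_{\kappa_2}(\eta-\eta_0),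
\end{equation}
because $\lambda\cdot2M/\pi=2\sqrt3$; here $2\kappa_j$ is the constant $b$ of the lemma.

\emph{Step 2: the phase is constant.} The coefficients in \eqref{eq:ode1} and \eqref{eq:ode2} are real and continuous. Integrating \eqref{eq:ode2} from $(0,0)$ to $(\xi,0)$ and \eqref{eq:ode1} from $(\xi,0)$ to $(\xi,\eta)$ shows that $Q(\xi,\eta)$ is $Q(0,0)$ times a positive number. Hence $Q(0,0)\ne0$, $u>0$ everywhere, and $Q=e^{i\gamma}\sqrt u$ with a constant $\gamma$.

\emph{Step 3: the modulus.} The marginals are known, and $u$ has to be recovered from them. Equation \eqref{eq:ode1} is nonlocal in $u$ but closes as an equation for $s$. It gives $u_\eta=\big(\frac{m'}m+\lambda(m-2s)\big)s_\xi$, whose right side is a $\xi$-derivative, so integration from $\xi=-\infty$ yields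
\[
s_\eta=\frac{m'}ms+\lambda(ms-s^2).
\]
The fraction $\sigma=s/m$ of the mass of the line that lies to the left of $\xi$ takes values in $(0,1)$, as $u>0$, and satisfies the logistic equation
\[
\sigma_\eta=\frac{s_\eta}m-\frac{m's}{m^2}=\lambda m\,\sigma(1-\sigma)=\theta_2'\,\sigma(1-\sigma).
\]
So $\partial_\eta\log\frac\sigma{1-\sigma}=\theta_2'$. With $F=e^{\theta_1}$, $G=e^{\theta_2}$ there is a smooth $K(\xi)>0$ such that
\[
\sigma=\frac{GK}{1+GK},\qquad u=s_\xi=m\sigma_\xi=\frac{\theta_2'}\lambda\,\frac{GK'}{(1+GK)^2}.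
\]
The other marginal determines $K$. Since $\int s\,d\eta=\int_{-\infty}^\xi n$ and $\lambda s=\theta_2'\sigma$, and since $G$ increases from $1$ to $E$,
\[
\theta_1(\xi)=\int\frac{\theta_2'\,GK}{1+GK}\,d\eta=\Big[\log(1+GK)\Big]_{\eta=-\infty}^{\eta=+\infty}=\log\frac{1+EK}{1+K},\qquad\text{so}\qquad K=\frac{F-1}{E-F}.
\]
Then
\[
1+GK=\frac{E-F-G+FG}{E-F}=\frac{(E-1)+(F-1)(G-1)}{E-F},\qquad K'=\frac{(E-1)\theta_1'F}{(E-F)^2},
\]
and by \eqref{eq:marg} and \eqref{eq:Q}
\[
u=\frac1\lambda\,\frac{(E-1)\,\theta_1'\theta_2'\,FG}{\big[(E-1)+(F-1)(G-1)\big]^2}=\frac M{4\sqrt3\,\pi}\,Q_{\kappa_1,\kappa_2}(\xi-\xi_0,\eta-\eta_0)^2 .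
\]
With Step~2, $Q=cQ_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$ and $|c|^2=M/(4\sqrt3\,\pi)$. This completes the proof of Theorem~\ref{thm:ineq}. \qed

\section{Solutions of least mass}\label{sec:mass}

\begin{proof}[Proof of Theorem~\ref{thm:mass}]
Let $Q$ be an exponentially localized solution. The identities are Proposition~\ref{prop:ident}. By \eqref{eq:single}, $4Y=W_1\le MY/(\sqrt3\,\pi)$, and $Y>0$ gives $M\ge4\sqrt3\,\pi$.

Suppose $M=4\sqrt3\,\pi$. Then $W_1+W_2=4(X+Y)=M(X+Y)/(\sqrt3\,\pi)$, which is equality in \eqref{eq:sum}. By Theorem~\ref{thm:ineq}, $Q=cQ_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$, and $|c|=1$ because both $Q$ and $Q_{\kappa_1,\kappa_2}$ have mass $4\sqrt3\,\pi$. It remains to relate $\kappa_1,\kappa_2$ to $\omega$. The functions $Q$ and $Q_{\kappa_1,\kappa_2}$ have the same mass and the same value of $\|\nabla\,\cdot\|_2^2$, and they solve \eqref{eq:ds} with frequencies $\omega$ and $2(\kappa_1^2+\kappa_2^2)$. The identity $2\|\nabla Q\|_2^2=\omega M$, applied to both,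 shows that the frequencies agree.

Conversely, if $\kappa_1^2+\kappa_2^2=\omega/2$, then $e^{i\gamma}Q_{\kappa_1,\kappa_2}(\cdot-\xi_0,\cdot-\eta_0)$ is an exponentially localized solution of mass $4\sqrt3\,\pi$, by Theorem~\ref{thm:exist} and the invariance under translations and constant phases.
\end{proof}

The exponential rate in Definition~\ref{def:loc} was used in Sections~\ref{sec:ident} and~\ref{sec:mass} only through $Q\in\mathcal S(\mathbb R^2)$. The lower bound depends on the boundary condition: the dromion $Q_0$ of Section~\ref{sec:dromion} has $U_\infty V_\infty=1$, so $L=\log2$, and its mass $4\log2$ lies below $4\sqrt3\,\pi$.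

\begin{thebibliography}{1}

\bibitem{FKMS}
J.~Frauendiener, C.~Klein, U.~Muhammad, N.~Stoilov,
\emph{Numerical study of Davey-Stewartson I systems},
arXiv:2109.09169 (2021).

\end{thebibliography}
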